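\title{Rank conditions on symmetric matrices and an antidiagonal Gr\"obner basis}

\begin{abstract}
Fix a symmetric matrix $w$ over a field, and consider the minors of the symmetric matrix of indeterminates which express that each upper-left corner has rank at most that of the corresponding corner of $w$. We prove that these minors form a Gr\"obner basis in the graded reverse lexicographic order and that the initial ideal is generated by their antidiagonals, as conjectured by Marberg and Pawlowski. The proof reduces to families of rank conditions that straddle a fixed index, encodes monomials in a symmetric matrix by tableaux with even row lengths, and compares Hilbert functions with the case of a generic matrix, where the theorem of Knutson and Miller applies.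
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a field, $n$ a positive integer and $[n]=\{1,\dots,n\}$. Let $U$ be the symmetric $n\times n$ matrix with entries $u_{ab}=u_{ba}$, where the $u_{ab}$ with $1\le b\le a\le n$ are indeterminates. The polynomial ring $\mathbb K[U]$ in these indeterminates is the coordinate ring of the space of symmetric $n\times n$ matrices. For a matrix $A$ and sets $R,C\subseteq[n]$, let $A_{RC}$ be the submatrix in rows $R$ and columns $C$, so that $A_{[i][j]}$ is the upper-left $i\times j$ corner. For a square matrix $A$, let $\operatorname{adiag}(A)$ be the product of the entries on its antidiagonal.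

Fix a symmetric $n\times n$ matrix $w$ over $\mathbb K$ and put $r(i,j)=\operatorname{rank}w_{[i][j]}$. Define
\begin{align}
I_w&=\bigl\langle \det U_{RC} : i,j\in[n],\ R\subseteq[i],\ C\subseteq[j],\ |R|=|C|=r(i,j)+1\bigr\rangle,\label{eq:I}\\
J_w&=\bigl\langle \operatorname{adiag}(U_{RC}) : i,j\in[n],\ R\subseteq[i],\ C\subseteq[j],\ |R|=|C|=r(i,j)+1\bigr\rangle.\label{eq:J}
\end{align}
A matrix has rank at most $\rho$ exactly when its minors of size $\rho+1$ vanish. So the common zeros of $I_w$ are the symmetric matrices $A$ with $\operatorname{rank}A_{[i][j]}\le r(i,j)$ for all $i,j$. The ideal $J_w$ keeps one monomial of each minor, and the question is whether this monomial ideal retains the numerical information of $I_w$.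

Order the variables row by row along the lower triangle,
\[
u_{11}>u_{21}>u_{22}>u_{31}>u_{32}>u_{33}>\dots>u_{nn},
\]
and order monomials by the graded reverse lexicographic order: the monomial of larger degree is larger, and of two distinct monomials of the same degree, the larger one has the smaller exponent at the smallest variable in which their exponents differ. We call this the \emph{reverse lexicographic order}. For a nonzero polynomial $f$ let $\operatorname{init}(f)$ be its largest monomial, and for an ideal $I$ let $\operatorname{init}(I)$ be the ideal generated by the $\operatorname{init}(f)$ with $0\ne f\in I$. A finite set $\mathcal F\subseteq I$ is a \emph{Gr\"obner basis} of $I$ if the monomials $\operatorname{init}(f)$, $f\in\mathcal F$, generate $\operatorname{init}(I)$. We shall often use the following fact. If the variables are graded so that each graded piece of the ring has finite dimension and $I$ is homogeneous, then in each degree $\delta$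
\begin{equation}\label{eq:hilb}
\dim I_\delta=\dim\operatorname{init}(I)_\delta=\#\{\text{monomials of degree }\delta\text{ in }\operatorname{init}(I)\}.
\end{equation}

\begin{theorem}\label{thm:main}
Let $\mathbb K$ be any field and $w$ a symmetric $n\times n$ matrix over $\mathbb K$. The minors displayed in \eqref{eq:I} form a Gr\"obner basis of $I_w$ in the reverse lexicographic order, and $\operatorname{init}(I_w)=J_w$.
\end{theorem}

For algebraically closed $\mathbb K$ this statement was conjectured by Marberg and Pawlowski \cite{MP}.

If $w=0$, both ideals are generated by all variables. If $w$ is the identity matrix, then $r(i,j)=\min(i,j)$, there are no minors of the required size, and both ideals are zero. The first other case is $n=2$ and $w=\operatorname{diag}(1,0)$, where $I_w=\langle u_{11}u_{22}-u_{21}^2\rangle$ and $J_w=\langle u_{21}^2\rangle$. The term $u_{11}u_{22}$ contains the smallest variable, so $u_{21}^2$ is the leading monomial and the theorem holds. This example shows that $J_w$ need not be squarefree. It also shows that the term order matters: in the lexicographic order for the same ordering of the variables the leading monomial is $u_{11}u_{22}$.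

One guesses that the theorem is true because its analogue for a generic matrix, whose entries $x_{ab}$ are distinct indeterminates, is the theorem of Knutson and Miller recalled as Theorem~\ref{thm:KM} below. The symmetric case does not follow by the substitution $x_{ab}=x_{ba}$, because the substitution creates cancellations between leading terms. For example, the minors
\[
\det U_{\{1,2\}\{3,4\}}=u_{31}u_{42}-u_{41}u_{32},\qquad \det U_{\{1,3\}\{2,4\}}=u_{21}u_{43}-u_{41}u_{32}
\]
have the same antidiagonal $u_{41}u_{32}$, while the antidiagonals $x_{14}x_{23}$ and $x_{14}x_{32}$ of the generic minors differ. Here the difference $u_{31}u_{42}-u_{21}u_{43}$ equals $-\det U_{\{2,3\}\{1,4\}}$, a minor in the same corner $[3]\times[4]$. The theorem asserts that all such cancellations are harmless.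

\begin{remark}\label{rem:orders}
The statement of Theorem~\ref{thm:main} holds for every term order $\prec$ in which each minor in \eqref{eq:I} has its antidiagonal as leading monomial. Indeed $J_w\subseteq\operatorname{init}_\prec(I_w)$, and both ideals have the Hilbert function of $I_w$, by \eqref{eq:hilb} and, for $J_w$, by Theorem~\ref{thm:main}. So they coincide.
\end{remark}

Section~\ref{sec:small} shows the counting argument on a $2\times2$ matrix and explains the shape of the general proof. Section~\ref{sec:lead} identifies the leading terms. Section~\ref{sec:red} reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:A}, a statement over $\mathbb Q$ about special families of minors. Section~\ref{sec:tab} constructs a bijection between monomials and tableaux, and Section~\ref{sec:count} proves Theorem~\ref{thm:A}.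

\section{The method on a $2\times2$ matrix}\label{sec:small}

Once the antidiagonals are known to be leading monomials, we have $J_w\subseteq\operatorname{init}(I_w)$. By \eqref{eq:hilb}, equality follows from an \emph{upper bound} for $\dim (I_w)_\delta$ by the number of monomials of degree $\delta$ in $J_w$. The bound comes from representation theory, which we now recall.

A partition $\lambda$ is identified with its diagram, the set of boxes $(u,c)$ in row $u$ and column $c$ with $1\le c\le\lambda_u$, row $1$ on top. Its number of rows is $\ell(\lambda)$, and $\lambda$ is \emph{even} if all $\lambda_u$ are even. A \emph{semistandard tableau} is a filling of the boxes by letters of a totally ordered alphabet that increases weakly along rows and strictly down columns; it is \emph{standard} if its letters are distinct. The Schur polynomial $s_\lambda(\theta_1,\dots,\theta_i)$ is the sum of $\prod_a\theta_a^{n_a}$ over semistandard tableaux of shape $\lambda$ with entries in $[i]$, where $(n_a)$ is the \emph{content}: $n_a$ is the number of entries equal to $a$. A \emph{polynomial representation} of $\mathrm{GL}_i=\mathrm{GL}_i(\mathbb Q)$ is a direct sum of finite-dimensional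 representations over $\mathbb Q$ whose matrix entries are polynomials in the entries of the group element.
\begin{itemize}
\item[(P1)] Every polynomial representation is a direct sum of irreducible ones. These are the Schur modules $\mathbb S_\nu(\mathbb Q^i)$ with $\ell(\nu)\le i$, and the trace of $\operatorname{diag}(\theta_1,\dots,\theta_i)$ on $\mathbb S_\nu(\mathbb Q^i)$, its \emph{character}, is $s_\nu(\theta_1,\dots,\theta_i)$. These polynomials are linearly independent, so a finite-dimensional polynomial representation is determined by its character.
\item[(P2)] (Pieri's rule) $\Lambda^k(\mathbb Q^i)\otimes\mathbb S_\mu(\mathbb Q^i)$ is the direct sum of the $\mathbb S_\nu(\mathbb Q^i)$ with $\nu$ obtained from $\mu$ by adding $k$ boxes in $k$ different rows. Hence for every polynomial representation $W$, all constituents $\mathbb S_\nu(\mathbb Q^i)$ of a quotient of $\Lambda^k(\mathbb Q^i)\otimes W$ have $\ell(\nu)\ge k$.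
\end{itemize}

Take $\mathbb K=\mathbb Q$, $n=2$, $I=\langle f\rangle$ with $f=u_{11}u_{22}-u_{21}^2$, and $J=\langle u_{21}^2\rangle$. A principal ideal needs no argument, but this one shows the method. Let $V=\mathbb Q^2$ with basis $e_1,e_2$, and let $\mathrm{GL}_2$ act on $\mathbb Q[U]=\operatorname{Sym}(\operatorname{Sym}^2V)$ with $u_{ab}=e_ae_b$.

\emph{A bijection.} The monomial $u_{11}^\alpha u_{21}^\beta u_{22}^\gamma$ is scaled by $\operatorname{diag}(\theta_1,\theta_2)$ by the factor $\theta_1^{n_1}\theta_2^{n_2}$ with $n_1=2\alpha+\beta$, $n_2=\beta+2\gamma$. For fixed $n_1\equiv n_2\pmod 2$, the monomial is determined by $\beta$, which is any integer with $0\le\beta\le\min(n_1,n_2)$ and $\beta\equiv n_1\pmod2$. A semistandard tableau of content $(n_1,n_2)$ is determined by the length of its second row, which consists of $2$'s lying below $1$'s; the length is any integer between $0$ and $\min(n_1,n_2)$, and the shape is even when this length is even. So $\beta\mapsto2\lfloor\beta/2\rfloor$ is a content-preserving bijection from monomials of degree $e$ to tableaux of even shape and size $2e$. For instance $u_{11}u_{22}$ corresponds to the row $1\,1\,2\,2$,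 and $u_{21}^2$ to the square with rows $1\,1$ and $2\,2$. The bijection has two consequences. By (P1), $\mathbb Q[U]_e$ is the direct sum of the $\mathbb S_\lambda V$ over even $\lambda$ of size $2e$ with at most two rows. And a monomial lies in $J$, that is $\beta\ge2$, exactly when its tableau has two rows.

\emph{The bound.} The polynomial $f=\det(e_ae_b)$ spans a copy of $\Lambda^2V\otimes\Lambda^2V$, so $I$ is a quotient of $\Lambda^2V\otimes\Lambda^2V\otimes\mathbb Q[U]$. By (P2), $I_e$ lies in the sum of the $\mathbb S_\lambda V$ with two rows. Therefore
\[
\dim I_e\le\#\{\text{two-row tableaux of even shape and size }2e\}=\dim J_e\le\dim\operatorname{init}(I)_e=\dim I_e,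
\]
and $\operatorname{init}(I)=J$.

Three things change in general. First, a condition on the corner $[i]\times[j]$ is preserved only by a smaller group $\mathrm{GL}_i$, so the bijection must see antidiagonals in prescribed sets of rows; this is Proposition~\ref{prop:mono}. Second, several conditions give a sum of subspaces defined by different groups, and the dimension of a sum is not determined by the dimensions of the summands. We obtain it by observing that the same sums occur for a generic matrix, where Theorem~\ref{thm:KM} evaluates them. Third, the bound is not always sharp. For $n=2$ and the condition $u_{11}=0$ on the corner $[1]\times[1]$, the $\mathrm{GL}_1$-constituents with at least one row are spanned by all monomials involving the index $1$, including $u_{21}\notin\langle u_{11}\rangle$. The group acting on the rows does not know that column $2$ is excluded. The remedy is to split the first $p$ rows of $U$ into a symmetric $p\times p$ block and a generic block, and to treat only corners $[i]\times[j]$ with $i\le p\le j$, which contain all columns of the symmetric block. Section~\ref{sec:red} shows that these families suffice.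

\section{Rank tables, chains and leading terms}\label{sec:lead}

A \emph{partial permutation matrix} is a $0$--$1$ matrix with at most one $1$ in each row and each column.

\begin{lemma}\label{lem:rank}
There is an $n\times n$ partial permutation matrix $\pi$ such that $r(i,j)$ is the number of $1$'s of $\pi$ in $[i]\times[j]$ for all $i,j$. Moreover:
\begin{itemize}
\item[(R1)] $r(i,j)=r(j,i)$;
\item[(R2)] $r(s,j)+r(i,t)\le r(i,j)+r(s,t)$ whenever $i\le s$ and $j\le t$.
\end{itemize}
\end{lemma}

\begin{proof}
Scaling a row, adding a multiple of a row to a lower row, and adding a multiple of a column to a later column preserve the rank of every upper-left corner. Take the leftmost nonzero entry of the topmost nonzero row of $w$, scale it to $1$, and use these operations to clear the entries to its right and below it. Repeat with the remaining rows and columns; this does not disturb the row and column already cleared. The result is a partial permutation matrix $\pi$, and the rank of a corner of $\pi$ is its number of $1$'s. Property (R1) holds because $w_{[j][i]}$ is the transpose of $w_{[i][j]}$. In (R2), the right side minus the left side is the number of $1$'s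 of $\pi$ in rows $i+1,\dots,s$ and columns $j+1,\dots,t$.
\end{proof}

A minor is determined by the positions of its antidiagonal, and it is convenient to index minors by these. A \emph{chain} is a set of cells $\alpha=\{(a_1,c_1),\dots,(a_k,c_k)\}\subseteq[n]^2$ with $a_1<\dots<a_k$ and $c_1>\dots>c_k$. With $R=\{a_1,\dots,a_k\}$ and $C=\{c_1,\dots,c_k\}$ put
\[
u^\alpha=\prod_{s=1}^ku_{a_sc_s}=\operatorname{adiag}(U_{RC}),\qquad f_\alpha=(-1)^{k(k-1)/2}\det U_{RC}.
\]
The sign is that of the order-reversing permutation of $k$ elements. Every subset of a chain is a chain. The transpose $\alpha^T$ of a chain is a chain with $f_{\alpha^T}=f_\alpha$ and $u^{\alpha^T}=u^\alpha$. We say that $\alpha$ is \emph{allowed via} $(i,j)$ if $\alpha\subseteq[i]\times[j]$ and $|\alpha|=r(i,j)+1$. Up to sign, the generators in \eqref{eq:I} are the $f_\alpha$ with $\alpha$ allowed, and those in \eqref{eq:J} are the $u^\alpha$ with $\alpha$ allowed. By (R1), $\alpha$ is allowed via $(i,j)$ if and only if $\alpha^T$ is allowed via $(j,i)$, so every generator comes from a chain allowed via some $(i,j)$ with $i\le j$.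

In a symmetric matrix, different terms of a determinant can give the same monomial. For example,
\[
\det U_{[3][3]}=u_{11}u_{22}u_{33}+2u_{21}u_{31}u_{32}-u_{11}u_{32}^2-u_{22}u_{31}^2-u_{21}^2u_{33},
\]
and the second term vanishes in characteristic $2$. The next lemma says that the antidiagonal monomial arises only once and is the largest.

\begin{lemma}\label{lem:lead}
Let $|R|=|C|$. Every bijection $\sigma:R\to C$ other than the order-reversing one gives a monomial $\prod_{a\in R}u_{a\sigma(a)}$ that is strictly smaller than $\operatorname{adiag}(U_{RC})$. Hence, over any field, $f_\alpha$ has leading monomial $u^\alpha$ with coefficient $1$, and $J_w\subseteq\operatorname{init}(I_w)$.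
\end{lemma}

\begin{proof}
Use induction on $k=|R|$. For $k\le1$ there is only one bijection. Let $k\ge2$, $m=\max(R\cup C)$, $a_1=\min R$ and $c_1=\min C$. The variables $u_{mx}$ are smaller than all other variables that occur, and $u_{mx}>u_{my}$ for $x<y$.

Suppose that $m$ lies in exactly one of $R$ and $C$; after transposing, $m\in R$. The term of $\sigma$ contains exactly one variable with index $m$, namely $u_{m\sigma(m)}$, and the antidiagonal contains $u_{mc_1}$. If $\sigma(m)>c_1$, then $u_{m\sigma(m)}$ is the smallest variable in which the exponents differ, and the term of $\sigma$ is smaller. If $\sigma(m)=c_1$, cancel $u_{mc_1}$ and apply induction to $R\setminus\{m\}$ and $C\setminus\{c_1\}$.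

Suppose that $m\in R\cap C$. As $k\ge2$, we have $a_1,c_1<m$, and the variables with index $m$ in the antidiagonal are $u_{mc_1}$ and $u_{ma_1}$. If $\sigma(m)=m$, the term contains $u_{mm}$, the smallest variable that occurs, so it is smaller. Otherwise its variables with index $m$ are $u_{mc}$ and $u_{ma}$, where $c=\sigma(m)\ge c_1$ and $a=\sigma^{-1}(m)\ge a_1$. If the multisets $\{a,c\}$ and $\{a_1,c_1\}$ differ, let $x$ be the largest index whose multiplicities differ. The two multisets have equally many elements $>x$, and $\{a,c\}$ has at least as many elements $\ge x$; so $x$ has larger multiplicity in $\{a,c\}$. Then $u_{mx}$ is the smallest variable in which the exponents differ, and the term of $\sigma$ is smaller. If the multisets agree, then $a+c=a_1+c_1$ forces $a=a_1$ and $c=c_1$. Cancel $u_{mc_1}u_{ma_1}$ and apply induction to $R\setminus\{a_1,m\}$ and $C\setminus\{c_1,m\}$.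
\end{proof}

This lemma is the only property of the reverse lexicographic order that we use, apart from its being a term order.

\section{Reduction to conditions that straddle a fixed index}\label{sec:red}

For $p\in[n]$ let
\[
\mathcal F_p=\{f_\alpha:\alpha\text{ is allowed via some }(i,j)\text{ with }i\le p\le j\}.
\]
The $f_\alpha$ have integer coefficients, and which chains are allowed depends only on the table $r$. So $\mathcal F_p$ makes sense over every field, whatever the field of $w$.

\begin{theorem}\label{thm:A}
For each $p\in[n]$, the set $\mathcal F_p$ is a Gr\"obner basis of the ideal that it generates in $\mathbb Q[U]$.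
\end{theorem}

We prove this in Section~\ref{sec:count}. To deduce Theorem~\ref{thm:main} we use a form of Buchberger's criterion. For polynomials $f,g$ with leading coefficient $1$, put $L=\operatorname{lcm}(\operatorname{init}f,\operatorname{init}g)$ and
\[
S(f,g)=\frac{L}{\operatorname{init}f}\,f-\frac{L}{\operatorname{init}g}\,g.
\]
An \emph{lcm representation} of $S(f,g)$ by a set $\mathcal F$ is an expression $S(f,g)=\sum_{\varphi\in\mathcal F}h_\varphi\varphi$ with $\operatorname{init}(h_\varphi\varphi)<L$ whenever $h_\varphi\ne0$. A finite set $\mathcal F$ is a Gr\"obner basis of the ideal it generates if and only if $S(f,g)$ has an lcm representation by $\mathcal F$ for all $f,g\in\mathcal F$ \cite[\S2.9]{CLO}. If $\operatorname{init}f$ and $\operatorname{init}g$ are coprime, then $S(f,g)=f'g-g'f$ with $f'=f-\operatorname{init}f$ and $g'=g-\operatorname{init}g$, and this is an lcm representation. The criterion suits our purpose because it concerns two generators at a time, and because lcm representations survive a change of field.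

\begin{corollary}\label{cor:field}
Over any field $\mathbb K$, for $f,g\in\mathcal F_p$ the polynomial $S(f,g)$ has an lcm representation by $\mathcal F_p$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:lead} the elements of $\mathcal F_p$ have leading coefficient $1$, so the division of $S(f,g)$ by $\mathcal F_p$ can be carried out over $\mathbb Z$. It gives $S(f,g)=\sum h_\varphi\varphi+\rho$ with integer coefficients, where no monomial of $\rho$ is divisible by a leading monomial of $\mathcal F_p$, and $m\cdot\operatorname{init}\varphi<L$ for each monomial $m$ of $h_\varphi$. Since $\rho$ lies in the ideal generated by $\mathcal F_p$ over $\mathbb Q$, Theorem~\ref{thm:A} forces $\rho=0$. The image of the identity over $\mathbb K$ is an lcm representation, since the leading monomials of the $\varphi$ are the same over $\mathbb K$.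
\end{proof}

Two generators $f_\alpha,f_\beta$ need not lie in a common $\mathcal F_p$. When their antidiagonals share a variable, we find a third generator $f_\gamma$ that shares a family with each and satisfies $u^\gamma\mid\operatorname{lcm}(u^\alpha,u^\beta)$. It is found by cutting both chains at a common cell and exchanging their tails.

\begin{example}\label{ex:swap}
Let $n=4$ and let $w$ have $1$'s at $(1,1)$, $(2,4)$, $(4,2)$ and $0$'s elsewhere. Then $r(3,3)=1$, $r(3,4)=r(4,3)=2$ and $r(4,4)=3$. The chain $\alpha=\{(1,3),(3,2)\}$ is allowed via $(3,3)$, and $\beta=\{(1,4),(2,3),(3,2),(4,1)\}$ via $(4,4)$. They share the cell $\zeta=(3,2)$: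
\[
\begin{array}{cccc}
\cdot&\cdot&\alpha&\beta\\
\cdot&\cdot&\beta&\cdot\\
\cdot&\zeta&\cdot&\cdot\\
\beta&\cdot&\cdot&\cdot
\end{array}
\]
Following $\alpha$ down to $\zeta$ and then $\beta$ gives $\gamma=\{(1,3),(3,2),(4,1)\}$, which is allowed via $(4,3)$. Its transpose is allowed via $(3,4)$, so $f_\alpha,f_\gamma\in\mathcal F_3$ and $f_\gamma,f_\beta\in\mathcal F_4$, and $u^\gamma=u_{31}u_{32}u_{41}$ divides $\operatorname{lcm}(u^\alpha,u^\beta)=u_{31}u_{32}^2u_{41}^2$.
\end{example}

In a symmetric matrix the common cell must be chosen with care. Cutting $\{(1,3),(2,2)\}$ and $\{(2,2),(3,1)\}$ at $(2,2)$ produces the chain $\{(1,3),(2,2),(3,1)\}$, whose monomial $u_{31}^2u_{22}$ does not divide the lcm $u_{31}u_{22}$. Cutting at the common variable farthest from the diagonal avoids this.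

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
Let $\alpha$ be allowed via $(i,j)$ and $\beta$ via $(i',j')$, with $i\le j$, $i'\le j'$ and, without loss of generality, $i\le i'$. We show that $S(f_\alpha,f_\beta)$ has an lcm representation by the generators of $I_w$. If $u^\alpha$ and $u^\beta$ are coprime, this was seen above. If $i'\le j$, then $i,i'\le i'\le j,j'$, so $f_\alpha,f_\beta\in\mathcal F_{i'}$ and Corollary~\ref{cor:field} applies. It remains to treat the case $i\le j<i'\le j'$ with $u^\alpha$ and $u^\beta$ not coprime.

Among the variables dividing both $u^\alpha$ and $u^\beta$ choose one, $u_{ab}$, with $|a-b|$ maximal, named so that $\zeta=(a,b)\in\alpha$. After replacing $\beta$ by $\beta^T$ if necessary, $\zeta\in\beta$, and $\beta$ is allowed via $(s,t)$, where $(s,t)$ is $(i',j')$ or $(j',i')$. In both cases $s,t\ge i'>j\ge i$. For a chain containing $\zeta$, let the subscripts $<\zeta$ and $>\zeta$ denote its cells in rows above and below row $a$; these lie in columns $>b$ and $<b$, respectively. Put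
\[
\eta_1=\alpha_{<\zeta}\cup\{\zeta\}\cup\beta_{>\zeta},\qquad\eta_2=\beta_{<\zeta}\cup\{\zeta\}\cup\alpha_{>\zeta}.
\]
Both are chains. We have $\eta_1\subseteq[s]\times[j]$, because $\alpha\subseteq[i]\times[j]$ with $i\le s$, and the cells of $\beta_{>\zeta}$ have rows $\le s$ and columns $<b\le j$. We have $\eta_2\subseteq[i]\times[t]$, because $j\le t$, and the cells of $\beta_{<\zeta}$ have columns $\le t$ and rows $<a\le i$.

Let $L=\operatorname{lcm}(u^\alpha,u^\beta)$. We claim that $u^{\eta_1}$ and $u^{\eta_2}$ divide $L$. If $u^{\eta_1}\nmid L$, some variable occurs in $u^{\eta_1}$ more often than in $u^\alpha$ and more often than in $u^\beta$. The cells of $\eta_1$ that carry it are not all in $\alpha$ and not all in $\beta$, so one lies in $\beta_{>\zeta}$ and one in $\alpha_{<\zeta}$. These cells are distinct and carry the same variable, so they are $(x,y)\in\alpha_{<\zeta}$ and $(y,x)\in\beta_{>\zeta}$. The first gives $x<a$ and $y>b$, the second $y>a$ and $x<b$. So $x<\min(a,b)\le\max(a,b)<y$, and $u_{xy}$ divides both $u^\alpha$ and $u^\beta$ with $|x-y|>|a-b|$. This contradicts the choice of $\zeta$. Exchanging $\alpha$ and $\beta$ gives the claim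 for $\eta_2$.

By (R2),
\[
|\eta_1|+|\eta_2|=|\alpha|+|\beta|=r(i,j)+r(s,t)+2\ge\bigl(r(s,j)+1\bigr)+\bigl(r(i,t)+1\bigr).
\]
So $|\eta_1|\ge r(s,j)+1$ or $|\eta_2|\ge r(i,t)+1$. In the first case let $\gamma$ be the transpose of a subset of $\eta_1$ of size $r(s,j)+1$. It is allowed via $(j,s)$ by (R1), so $f_\alpha,f_\gamma\in\mathcal F_j$, and $f_\gamma,f_\beta\in\mathcal F_{i'}$ since $j<i'\le s$. In the second case let $\gamma$ be a subset of $\eta_2$ of size $r(i,t)+1$. It is allowed via $(i,t)$, so $f_\alpha,f_\gamma\in\mathcal F_i$, and $f_\gamma,f_\beta\in\mathcal F_{i'}$ since $i<i'\le t$. In both cases $u^\gamma\mid L$, and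
\[
S(f_\alpha,f_\beta)=\frac{L}{\operatorname{lcm}(u^\alpha,u^\gamma)}\,S(f_\alpha,f_\gamma)+\frac{L}{\operatorname{lcm}(u^\gamma,u^\beta)}\,S(f_\gamma,f_\beta),
\]
since the terms $\mp(L/u^\gamma)f_\gamma$ cancel. Substituting the lcm representations from Corollary~\ref{cor:field} gives one for $S(f_\alpha,f_\beta)$. Hence the generators form a Gr\"obner basis, and $\operatorname{init}(I_w)=J_w$ by Lemma~\ref{lem:lead}.
\end{proof}

The symmetry of $w$ enters the paper only through (R1), which lets us transpose chains, and the field $\mathbb K$ only through Corollary~\ref{cor:field}. The proof of Theorem~\ref{thm:A} uses only that $r$ is the rank table of a partial permutation matrix.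

\section{Matchings and tableaux of even shape}\label{sec:tab}

We want a bijection from monomials in a symmetric $p\times p$ matrix of variables to tableaux of even shape that records, for every interval of rows, the largest chain in those rows whose monomial divides the given one. View the variable $u_{ab}$ as an edge joining $a$ and $b$. We first treat perfect matchings, where each letter lies on one edge, and then reduce monomials to matchings by splitting repeated letters.

\subsection{Insertion, Knuth equivalence and sliding}

The following facts are standard; see \cite[Ch.~1--4]{Fulton}. In \emph{row insertion}, a letter enters the first row of a semistandard tableau; a letter entering a row replaces the leftmost strictly larger entry, which enters the next row, or is placed at the end if there is none. For a word $\omega$, $P(\omega)$ is obtained by row inserting its letters from left to right into the empty tableau. The word $\operatorname{word}(T)$ reads the rows of $T$ from left to right, bottom row first; then $P(\operatorname{word}(T))=T$. \emph{Knuth equivalence} $\equiv$ is generated by the moves $xzy\leftrightarrow zxy$ for $x\le y<z$ and $yxz\leftrightarrow yzx$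 for $x<y\le z$ on three consecutive letters. We write $\operatorname{sh}T$ for the shape of $T$, $\omega|_H$ for the subword of letters in a set $H$, and $\operatorname{dec}(\omega)$ for the length of a longest strictly decreasing subsequence of $\omega$.
\begin{itemize}
\item[(K1)] $\omega\equiv\omega'$ if and only if $P(\omega)=P(\omega')$; in particular $\omega\equiv\operatorname{word}(P(\omega))$. The relation $\equiv$ is compatible with concatenation, and $\omega\equiv\omega'$ implies $\omega|_H\equiv\omega'|_H$ for every interval $H$ of letters.
\item[(K2)] The number of rows of $P(\omega)$ is $\operatorname{dec}(\omega)$. In particular $\operatorname{dec}$ is invariant under $\equiv$.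
\item[(K3)] (Greene) If $\omega$ has distinct letters and $\lambda=\operatorname{sh}P(\omega)$, then $\lambda_1+\dots+\lambda_k$ is the largest size of a union of $k$ increasing subsequences. Hence the shape is unchanged if a permutation is replaced by its inverse, or if a word is replaced by its \emph{reverse complement} $\omega^*$, obtained by reversing both the word and the order of the alphabet: both operations carry increasing subsequences to increasing subsequences.
\item[(K4)] $T\cdot a:=P(\operatorname{word}(T)\,a)$ is the row insertion of $a$ into $T$. It adds one box to the shape. Given a tableau and a corner of its shape, there is a unique pair $(T,a)$ that produces the tableau with that corner as new box.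
\item[(K5)] For distinct letters, $b\cdot T:=P(b\operatorname{word}(T))$ is computed by \emph{column insertion}: $b$ enters the first column; a letter entering a column replaces the smallest larger entry, which enters the next column, or is placed at the bottom if there is none. It adds one box to the shape.
\item[(K6)] For an interval $H$ put $T|_H=P(\operatorname{word}(T)|_H)$. By (K1), $P(\omega)|_H=P(\omega|_H)$ and $(T|_H)|_{H'}=T|_{H\cap H'}$. If $H$ is an initial interval, $T|_H$ is the subtableau of entries in $H$. If $T$ is standard with smallest letter $x$, then $T|_{>x}$ is computed by a \emph{jeu de taquin slide}: delete $x$, and repeatedly move into the hole the smaller of its right and lower neighbors, until it has neither. This removes one box from the shape.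
\end{itemize}
For a shape $\lambda$ and a box $\phi$ we write $\lambda+\phi=\lambda\cup\{\phi\}$, and $\phi$ is \emph{addable} if $\phi\notin\lambda$ and $\lambda+\phi$ is a shape. A shape has at most one addable box in each row and in each column. The right neighbor of $\phi$ is $\phi^+$. A \emph{domino} is a pair of adjacent boxes.

\subsection{Four local rules}

We shall build tableaux by operations at the two ends of a word and at the two ends of the alphabet, and we need to know how the shapes interact. A \emph{square} $(\lambda;\mu,\nu;\kappa)$ consists of shapes with $\lambda\subset\mu\subset\kappa$ and $\lambda\subset\nu\subset\kappa$, each inclusion adding one box. Since $\mu$ and $\nu$ are each obtained from $\lambda$ by adding one of the two boxes of $\kappa/\lambda$, every square satisfies: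
\begin{itemize}
\item[(S1)] if $\mu\ne\nu$, then $\kappa=\mu\cup\nu$ and $\nu=\lambda+\kappa/\mu$;
\item[(S2)] if $\kappa/\lambda$ is a domino, then $\mu=\nu$, as the right or lower box cannot be added first.
\end{itemize}
The case $\mu=\nu$ depends on where the square comes from.

\begin{lemma}\label{lem:local}
All words and tableaux below have distinct letters. Each of the following quadruples is a square $(\lambda;\mu,\nu;\kappa)$.
\begin{itemize}
\item[(a)] $(\operatorname{sh}T|_{(x,z)};\ \operatorname{sh}T|_{<z},\ \operatorname{sh}T|_{>x};\ \operatorname{sh}T)$, where $x<z$ are the smallest and largest letters of $T$.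
\item[(b)] $(\operatorname{sh}P(\omega);\ \operatorname{sh}P(b\omega),\ \operatorname{sh}P(\omega a);\ \operatorname{sh}P(b\omega a))$, for a word $b\,\omega\,a$.
\item[(c)] $(\operatorname{sh}T|_{<z};\ \operatorname{sh}T,\ \operatorname{sh}(b\cdot T|_{<z});\ \operatorname{sh}(b\cdot T))$, where $z$ is the largest letter of $T$ and $b<z$ is not in $T$.
\item[(d)] $(\operatorname{sh}T|_{>x};\ \operatorname{sh}T,\ \operatorname{sh}(T|_{>x}\cdot a);\ \operatorname{sh}(T\cdot a))$, where $x$ is the smallest letter of $T$ and $a>x$ is not in $T$.
\end{itemize}
Suppose that $\mu=\nu$. In \textup{(a)} and \textup{(b)}, $\kappa/\lambda$ is a domino. In \textup{(c)} and \textup{(d)}, if $\mu/\lambda$ lies in column $c$, then $\kappa/\mu$ lies in column $c+1$.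
\end{lemma}

\begin{proof}
By (K6), $(b\cdot T)|_{<z}=b\cdot T|_{<z}$ in (c) and $(T\cdot a)|_{>x}=T|_{>x}\cdot a$ in (d). So every inclusion comes from an insertion, a slide, or the removal of the largest letter, and the quadruples are squares by (K4)--(K6).

(a) The slide in $T|_{<z}$ ends with the hole at $\delta=\mu/\lambda$. Before reaching $\delta$, the hole has a neighbor smaller than $z$, so the slide in $T$ takes the same steps. If $\kappa/\lambda=\{\delta,\kappa/\mu\}$ is not a domino, then $z$ is not adjacent to $\delta$, the slide in $T$ also ends at $\delta$, and $\nu=\kappa\setminus\{\delta\}$ does not contain $\delta\in\mu$. So $\mu\ne\nu$.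

(b) Replace the letters by $1,2,\dots$ in the same relative order, so that $b\omega a$ is a permutation, and let $T$ be the tableau $P$ of its inverse. Deleting the first or last position of a permutation amounts to deleting the smallest or largest letter of its inverse. By (K3) and (K6), the square in (a) for $T$ is the square in (b).

(c) Compare the column insertions of $b$ into $T|_{<z}$ and into $T$. As long as a letter is replaced in the first, the same letter is replaced in the second, because $z$ is larger than all other letters. The first insertion ends by placing a letter $y<z$ in the box $\nu/\lambda$ at the bottom of its column. If $\mu=\nu$, this box lies in column $c$ and holds $z$ in $T$. So in the second insertion $y$ replaces $z$, and $z$, being largest, is placed at the bottom of column $c+1$.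

(d) Let $T^\circ=P(\operatorname{word}(T)^*)$, where $*$ refers to the alphabet including $a$. Its largest letter is $x^*$, and $a^*<x^*$. We have $(\operatorname{word}(T)\,a)^*=a^*\operatorname{word}(T)^*\equiv a^*\operatorname{word}(T^\circ)$, and restriction to letters $>x$ becomes restriction to letters $<x^*$. Since $*$ preserves shapes by (K3), the square in (d) is the square in (c) for $T^\circ$ and $b=a^*$.
\end{proof}

\subsection{The tableau of a matching}

Let $\mathcal A$ be a finite totally ordered set and $M$ a perfect matching of $\mathcal A$. We write edges as $[a,b]$ with $a<b$, and $M(\xi)$ for the partner of $\xi$. Define a tableau $T(M)$ recursively. Put $T(\emptyset)=\emptyset$. Otherwise let $z=\max\mathcal A$, $[a,z]\in M$ and $T'=T(M-[a,z])$, and let $\chi$ be the new box of $T'\cdot a$. Then $T(M)$ is $T'\cdot a$ with $z$ placed in the box $\chi^+$.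

\begin{example}\label{ex:match}
For $\mathcal A=\{1,2,3,4\}$ the three matchings give
\[
\{[1,2],[3,4]\}\mapsto\begin{array}{cccc}1&2&3&4\end{array},\qquad
\{[1,3],[2,4]\}\mapsto\begin{array}{cc}1&2\\3&4\end{array},\qquad
\{[1,4],[2,3]\}\mapsto\begin{array}{cc}1&3\\2&4\end{array}.
\]
For $M=\{[1,4],[3,5],[2,6]\}$ the edges are added in this order, and the tableaux are
\[
\begin{array}{cc}1&4\end{array},\qquad\begin{array}{cc}1&3\\4&5\end{array},\qquad T(M)=\begin{array}{cc}1&2\\3&5\\4&6\end{array}.
\]
\end{example}

\begin{lemma}\label{lem:bij}
The map $M\mapsto T(M)$ is a well-defined bijection from perfect matchings of $\mathcal A$ to standard tableaux of even shape whose set of letters is $\mathcal A$.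
\end{lemma}

\begin{proof}
Use induction on $|\mathcal A|$. Let $\kappa=\operatorname{sh}T'$ be even and $\chi=(v,\kappa_v+1)$. Then $v=1$, or $\kappa_{v-1}>\kappa_v$ and so $\kappa_{v-1}\ge\kappa_v+2$. Hence $\chi^+$ is addable to $\kappa+\chi$, and $\kappa+\chi+\chi^+$ is even. Conversely, let $T$ have even shape $\lambda\ne\emptyset$, with $z$ at the end of row $v$. This box is a corner, so $\lambda_{v+1}\le\lambda_v-2$, and after deleting $z$ the last box of row $v$ is again a corner. By (K4) there is a unique pair $(T',a)$ such that $T'\cdot a=T|_{<z}$ with this corner as new box, and $T'$ has even shape. By induction $T'=T(M')$ for a unique $M'$, and $M=M'+[a,z]$ is the unique matching with $T(M)=T$.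
\end{proof}

The definition tells us what happens when the largest letter is removed: $T(M)|_{<z}=T(M-[a,z])\cdot a$. To restrict $T(M)$ to an arbitrary interval we also need to remove the smallest letter. The next proposition shows that the mirror-image rule holds.

\begin{proposition}\label{prop:min}
Let $x=\min\mathcal A$ and $[x,b]\in M$. Then $T(M)|_{>x}=b\cdot T(M-[x,b])$.
\end{proposition}

For $M=\{[1,4],[3,5],[2,6]\}$, the slide moves $2,5,6$ and gives the tableau with rows $2\,5$, $3\,6$, $4$. On the other side, $T(\{[3,5],[2,6]\})$ has rows $2\,5$, $3\,6$, and column insertion places $4$ at the bottom of the first column.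

\begin{proof}
Use induction on $|M|$, and let $z=\max\mathcal A$. A standard tableau with largest letter $z$ is determined by its shape and its restriction to letters $<z$. In each case we compare these two data.

\emph{Case $b=z$.} Let $N=M-[x,z]$, $\sigma=\operatorname{sh}T(N)$ and $\ell=\ell(\sigma)$. Row inserting the smallest letter $x$ pushes the first column down and adds the box $(\ell+1,1)$; then $z$ is placed in $(\ell+1,2)$. We have $T(M)|_{(x,z)}=(T(N)\cdot x)|_{>x}=T(N)$. In the square of Lemma~\ref{lem:local}(a) for $T(M)$, the shape $\kappa/\lambda$ is thus a domino, and (S2) gives $\operatorname{sh}T(M)|_{>x}=\operatorname{sh}T(M)|_{<z}=\sigma+(\ell+1,1)$. By (K5), $z\cdot T(N)$ is $T(N)$ with $z$ placed in $(\ell+1,1)$. The two tableaux have the same shape and the same restriction $T(N)$.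

\emph{Case $b\ne z$.} Let $[a,z]\in M$; then $a>x$ and $b<z$. Put
\[
N=M-[a,z]-[x,b],\qquad T'=T(M-[a,z]),\qquad T''=T(M-[x,b]).
\]
By induction $T'|_{>x}=b\cdot T(N)$, and by definition $T(M)|_{<z}=T'\cdot a$ and $T''|_{<z}=T(N)\cdot a$. By (K6),
\[
\bigl(T(M)|_{>x}\bigr)|_{<z}=T'|_{>x}\cdot a=P\bigl(b\operatorname{word}(T(N))\,a\bigr)=(b\cdot T'')|_{<z}.
\]
It remains to show that $\varepsilon=\operatorname{sh}T(M)|_{>x}$ equals $\varepsilon'=\operatorname{sh}(b\cdot T'')$. Arrange the shapes in a grid in which the steps to the right insert $a$ and add $z$, and the steps down insert $b$ and add $x$: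
\[
\begin{array}{lclcl}
\sigma_{00}=\operatorname{sh}T(N)&\subset&\sigma_{01}=\operatorname{sh}(T(N)\cdot a)&\subset&\sigma_{02}=\operatorname{sh}T''\\
\quad\cap&&\quad\cap&&\quad\cap\\
\sigma_{10}=\operatorname{sh}(b\cdot T(N))&\subset&\sigma_{11}=\operatorname{sh}P(b\operatorname{word}(T(N))\,a)&\subset&\varepsilon'\ \ (\text{or }\varepsilon)\\
\quad\cap&&\quad\cap&&\quad\cap\\
\sigma_{20}=\operatorname{sh}T'&\subset&\sigma_{21}=\operatorname{sh}(T'\cdot a)&\subset&\sigma_{22}=\operatorname{sh}T(M)
\end{array}
\]
Lemma~\ref{lem:local} governs four squares: $(\sigma_{00};\sigma_{10},\sigma_{01};\sigma_{11})$ is of type (b); $(\sigma_{01};\sigma_{02},\sigma_{11};\varepsilon')$ is of type (c) for $T''$ and $b$; $(\sigma_{10};\sigma_{20},\sigma_{11};\sigma_{21})$ is of type (d) for $T'$ and $a$; and $(\sigma_{11};\sigma_{21},\varepsilon;\sigma_{22})$ is of type (a) for $T(M)$. Let $\phi=\sigma_{10}/\sigma_{00}=(u,c)$, $\psi=\sigma_{01}/\sigma_{00}$ and $\chi=\sigma_{21}/\sigma_{20}$. By the definition of $T$,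
\[
\sigma_{02}=\sigma_{00}+\psi+\psi^+,\qquad\sigma_{22}=\sigma_{20}+\chi+\chi^+.
\]
Also $\sigma_{20}=\sigma_{00}+\phi+\phi^+$: both $\sigma_{00}$ and $\sigma_{20}$ are even, and row $u$ of $\sigma_{10}$ is odd, so the box $\sigma_{20}/\sigma_{10}$ lies in row $u$.

\emph{Subcase $\phi\ne\psi$.} By (S1), $\sigma_{11}=\sigma_{00}+\phi+\psi$. The boxes $\phi,\psi$ are addable to $\sigma_{00}$ and $\phi^+,\psi^+$ are not, so $\psi\ne\phi^+$ and $\phi\ne\psi^+$. Thus $\sigma_{11}$ differs from $\sigma_{20}$ and from $\sigma_{02}$. By (S1), $\varepsilon'=\sigma_{02}\cup\sigma_{11}=\sigma_{11}+\psi^+$, and $\sigma_{21}=\sigma_{20}\cup\sigma_{11}$, so $\chi=\psi$ and $\sigma_{22}/\sigma_{11}=\{\phi^+,\psi^+\}$. The addable boxes $\phi,\psi$ lie in different rows and different columns, hence so do $\phi^+,\psi^+$, which therefore do not form a domino. By rule (a), $\varepsilon\ne\sigma_{21}$, and (S1) gives $\varepsilon=\sigma_{11}+\sigma_{22}/\sigma_{21}=\sigma_{11}+\psi^+$.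

If $\phi=\psi$, then $\sigma_{10}=\sigma_{01}$ and $\sigma_{20}=\sigma_{02}$. By rule (b), $\sigma_{11}/\sigma_{00}$ is a domino containing $\phi$. Its other box is added after $\phi$, so it is $\phi^+=(u,c+1)$ or $(u+1,c)$.

\emph{Subcase $\phi=\psi$, $\sigma_{11}=\sigma_{10}+\phi^+$.} Then $\sigma_{20}=\sigma_{11}=\sigma_{02}$, and $\phi^+$ lies in column $c+1$. By rules (d) and (c), both $\chi=\sigma_{21}/\sigma_{11}$ and $\varepsilon'/\sigma_{11}$ lie in column $c+2$. Both are addable to $\sigma_{11}$, so they are equal and $\varepsilon'=\sigma_{21}$. Since $\sigma_{22}/\sigma_{11}=\{\chi,\chi^+\}$ is a domino, (S2) gives $\varepsilon=\sigma_{21}$.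

\emph{Subcase $\phi=\psi$, $\sigma_{11}=\sigma_{10}+(u+1,c)$.} Then $\sigma_{11}\ne\sigma_{20}=\sigma_{02}$, and (S1) gives $\sigma_{21}=\sigma_{20}\cup\sigma_{11}=\sigma_{02}\cup\sigma_{11}=\varepsilon'$. So $\chi=(u+1,c)$, and $\sigma_{22}/\sigma_{11}=\{(u,c+1),(u+1,c+1)\}$ is a domino. By (S2), $\varepsilon=\sigma_{21}$.

In all subcases $\varepsilon=\varepsilon'$.
\end{proof}

Now we define the statistic that the rows of $T(M)$ measure. For an interval $H$ of letters, an \emph{$H$-sequence} of $M$ is a sequence $\xi_1<\dots<\xi_k$ in $H\cap\mathcal A$ such that $M(\xi_1)>\dots>M(\xi_k)$ and no two of the $\xi_s$ are matched to each other. Let $\rho_H(M)$ be the largest length of an $H$-sequence. The cells $(\xi_s,M(\xi_s))$ form a chain with rows in $H$, and the last condition says that each edge is used at most once. It mirrors the fact that the monomial $u_{21}^2$ of the chain $\{(1,2),(2,1)\}$ does not divide $u_{21}$.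

\begin{proposition}\label{prop:rows}
For every interval $H$, the tableau $T(M)|_H$ has exactly $\rho_H(M)$ rows.
\end{proposition}

For $M=\{[1,4],[3,5],[2,6]\}$ and $H=\{2,3,4,5\}$ we have $\operatorname{word}(T(M))|_H=4\,3\,5\,2$. Its decreasing subsequence $4\,3\,2$ corresponds to the $H$-sequence $2<3<4$ with partners $6>5>1$. The word factors as $4\cdot35\cdot2$: a letter with partner below $H$, the word of the edge $[3,5]$ inside $H$, and a letter with partner above $H$. The proof establishes this factorization in general.

\begin{proof}
Use induction on $|M|$; for $M=\emptyset$ both numbers are $0$.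

\emph{Case $H\not\supseteq\mathcal A$.} Let $N\subsetneq M$ be the set of edges with both ends in $H$. Let $a_1,\dots,a_s$ be the letters in $H$ whose partner lies above $H$, and $b_1,\dots,b_q$ those whose partner lies below $H$, each list ordered by increasing partner. If the largest letter $z$ lies above $H$ and $[a,z]\in M$, then the definition of $T$ and (K1) give $\operatorname{word}(T(M))|_H\equiv\operatorname{word}(T(M-[a,z]))|_H\;a|_H$. Repeat until no letter lies above $H$; the letters $a\in H$ split off in this way form the suffix $a_1\cdots a_s$. Then remove the letters below $H$ from the bottom, using Proposition~\ref{prop:min}; they produce the prefix $b_1\cdots b_q$. We obtain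
\[
\operatorname{word}(T(M))|_H\equiv b_1\cdots b_q\,\operatorname{word}(T(N))\,a_1\cdots a_s.
\]
A decreasing subsequence of the right side takes its largest letters from the first factor and its smallest from the last. By (K2), the number of rows of $T(M)|_H$ is therefore
\begin{equation}\label{eq:cuts}
\max_{g\le h}\Bigl(\operatorname{dec}\bigl((b_1\cdots b_q)|_{>h}\bigr)+\operatorname{dec}\bigl(\operatorname{word}(T(N))|_{(g,h]}\bigr)+\operatorname{dec}\bigl((a_1\cdots a_s)|_{\le g}\bigr)\Bigr),
\end{equation}
where $g,h$ range over $\mathcal A\cup\{-\infty\}$. By induction the middle term is $\rho_{(g,h]}(N)$.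

In an $H$-sequence of $M$ the partners decrease. So the letters with partner above $H$ come first, and read backward they form a decreasing subsequence of $a_1\cdots a_s$. Next come letters with partner in $H$; they form a sequence for $N$. Last come letters with partner below $H$, and read backward they form a decreasing subsequence of $b_1\cdots b_q$. Cuts $g\le h$ can be placed between the three groups. Conversely, three such pieces separated by cuts $g\le h$ combine to an $H$-sequence of $M$; no new matched pair arises, since the partners of the $a$'s and $b$'s lie outside $H$. So \eqref{eq:cuts} equals $\rho_H(M)$.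

\emph{Case $H\supseteq\mathcal A$.} Let $z=\max\mathcal A$ and let $H'$ be the interval of letters $<z$. As $z$ is not in the first column, $T(M)$ and $T(M)|_{H'}$ have the same number of rows, which is $\rho_{H'}(M)$ by the first case. It remains to see that $\rho_H(M)\le\rho_{H'}(M)$. Let $\xi_1<\dots<\xi_k$ be an $H$-sequence that contains $z$, so $\xi_k=z$. The partners $M(\xi_k)<\dots<M(\xi_1)$ have decreasing partners $\xi_k>\dots>\xi_1$. If $M(\xi_s)$ were matched to $M(\xi_{s'})$, then $\xi_s=M(\xi_{s'})$, which is excluded. And $z=M(\xi_s)$ would mean that $\xi_s$ is matched to $\xi_k$, which is also excluded. So the partners form an $H'$-sequence of length $k$.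
\end{proof}

\subsection{Monomials in a symmetric matrix}

Let $Y=U_{[p][p]}$, and let $m_Y$ be a monomial in the entries of $Y$. View $m_Y$ as a multiset of edges $[a,b]$ with $a\le b$, where $[a,a]$ is a loop, and let $n_a(m_Y)$ be the number of edge ends at $a$; a loop has two. For $0\le g\le i\le p$ let $\rho_{(g,i]}(m_Y)$ be the largest size of a chain $\alpha\subseteq(g,i]\times[p]$ with $u^\alpha\mid m_Y$.

\begin{proposition}\label{prop:mono}
There is a bijection $m_Y\mapsto T(m_Y)$ from monomials of degree $e$ in the entries of $Y$ to semistandard tableaux with entries in $[p]$, of even shape and size $2e$, such that $T(m_Y)$ has content $(n_a(m_Y))_{a\in[p]}$ and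
\[
\operatorname{dec}\bigl(\operatorname{word}(T(m_Y))|_{(g,i]}\bigr)=\rho_{(g,i]}(m_Y)\qquad(0\le g\le i\le p).
\]
\end{proposition}

\begin{proof}
Fix nonnegative integers $n_1,\dots,n_p$ and let $\mathcal A=\{(a,s):a\in[p],\ 1\le s\le n_a\}$, ordered lexicographically. We call $a$ the \emph{label} of $(a,s)$. We match monomials with $n_a(m_Y)=n_a$, and semistandard tableaux of even shape and content $(n_a)$, to the same set of matchings of $\mathcal A$.

\emph{From monomials to matchings.} Given $m_Y$, assign the positions $(a,1),(a,2),\dots$ to the edge ends at $a$ in this order: first the ends of edges $[c,a]$ with $c<a$, by weakly increasing $c$; then the loops, each taking two consecutive positions; then the ends of edges $[a,b]$ with $b>a$, by weakly increasing $b$. Copies of the same non-loop edge are put in the same order at both ends. This gives a perfect matching $M$ of $\mathcal A$, the \emph{standardization} of $m_Y$. It satisfies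
\begin{itemize}
\item[$(*)$] for all $a,s$, either $(a,s)$ and $(a,s+1)$ are matched to each other, or $M(a,s)<M(a,s+1)$.
\end{itemize}
More generally,
\begin{itemize}
\item[$(**)$] if $s<s'$ and $(a,s),(a,s')$ lie on different edges, then $M(a,s)<M(a,s')$.
\end{itemize}
Indeed, if the two partners have different labels, these labels increase by construction. If both have label $c\ne a$, the edges are copies in the same order at both ends. If both have label $a$, the edges are loops, and the first occupies earlier positions than the second.

Replacing each element of $\mathcal A$ by its label recovers $m_Y$ from $M$. Conversely, let $M$ be any perfect matching of $\mathcal A$ with $(*)$; we show that it is the standardization of its underlying monomial. First, if $(a,s)$ is matched to $(a,s')$ with $s<s'$, then $s'=s+1$. Suppose $s'\ge s+2$. By $(*)$, $M(a,s+1)>M(a,s)=(a,s')$. If $s<t<t+1<s'$ and $M(a,t)>(a,s')$, then $(a,t)$ is not matched to $(a,t+1)$, so $M(a,t+1)>M(a,t)>(a,s')$. Hence $M(a,s'-1)>(a,s')>(a,s)=M(a,s')$, and $(*)$ fails for $(a,s'-1),(a,s')$. Next, $(*)$ implies that the labels of the partners of $(a,1),(a,2),\dots$ increase weakly. So the positions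 at $a$ fall into three consecutive groups, with partner label $<a$, $=a$ and $>a$. The middle group is divided into consecutive pairs, in the only possible way, and in the other two groups the partners increase strictly. Thus the positions occupied by the ends of each kind of edge are determined by the monomial, and the $k$-th end of $[c,a]$ at $a$ is matched to the $k$-th end at $c$. This is the standardization. So monomials correspond bijectively to matchings with $(*)$.

\emph{Chains.} Let $M$ be the standardization of $m_Y$ and $H$ the interval of elements with label in $(g,i]$. We claim that $\rho_{(g,i]}(m_Y)=\rho_H(M)$. The members of an $H$-sequence $\xi_1<\dots<\xi_k$ lie on different edges and have decreasing partners, so their labels are distinct by $(**)$. The partners, in reverse order, also lie on different edges and have decreasing partners, so their labels are distinct as well. Hence the cells (label of $\xi_s$, label of $M(\xi_s)$) form a chain $\alpha\subseteq(g,i]\times[p]$ of size $k$, and $u^\alpha\mid m_Y$ because the edges are distinct. Conversely, let $\alpha\subseteq(g,i]\times[p]$ be a chain with $u^\alpha\mid m_Y$. Choose distinct edges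 of $M$, one for each cell $(x,y)\in\alpha$, with end labels $x$ and $y$, and take an end $\xi$ with label $x$; its partner has label $y$. The labels of the $\xi$'s increase strictly, those of the partners decrease strictly, and no two $\xi$'s are matched to each other since the edges are distinct. This is an $H$-sequence of length $|\alpha|$.

\emph{From matchings to tableaux.} The standardization of a semistandard tableau of content $(n_a)$ replaces the entries $a$, from left to right, by $(a,1),(a,2),\dots$. This is a shape-preserving bijection onto the standard tableaux on $\mathcal A$ in which $(a,s+1)$ lies in a column strictly to the right of $(a,s)$, for all $a,s$; the inverse replaces each element by its label. In a standard tableau, the larger of two consecutive letters lies either in a strictly lower row and weakly to the left, or in a weakly higher row and strictly to the right. So the condition says that $(a,s)$ precedes $(a,s+1)$ in the reading word, that is, the restriction to $H_{a,s}=\{(a,s),(a,s+1)\}$ has one row. By Proposition~\ref{prop:rows}, $T(M)$ has this property if and only if $\rho_{H_{a,s}}(M)=1$ for all $a,s$, which is $(*)$. By Lemma~\ref{lem:bij},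 $M\mapsto T(M)$ is then a bijection from matchings with $(*)$ to standardizations of semistandard tableaux of even shape. Let $T(m_Y)$ be obtained from $T(M)$ by replacing elements by labels.

In $\operatorname{word}(T(M))$ the elements with a given label appear in increasing order, so a subsequence is decreasing if and only if its labels decrease strictly. Therefore $\operatorname{dec}(\operatorname{word}(T(m_Y))|_{(g,i]})=\operatorname{dec}(\operatorname{word}(T(M))|_H)$, which is $\rho_H(M)=\rho_{(g,i]}(m_Y)$ by (K2) and Proposition~\ref{prop:rows}.
\end{proof}

For $n_1=n_2=2$, rename the elements of $\mathcal A$ as $1,2,3,4$ and compare Example~\ref{ex:match}. The monomials $u_{11}u_{22}$ and $u_{21}^2$ standardize to $\{[1,2],[3,4]\}$ and $\{[1,3],[2,4]\}$, which give the two tableaux found in Section~\ref{sec:small}. The third matching violates $(*)$, and replacing elements by labels in its tableau puts two $1$'s in one column.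

Let $V=\mathbb Q^p$ with basis $e_1,\dots,e_p$, and let $\mathrm{GL}_p$ act on $\mathbb Q[Y]=\operatorname{Sym}(\operatorname{Sym}^2V)$ with $u_{ab}=e_ae_b$. The matrix $\operatorname{diag}(\theta_1,\dots,\theta_p)$ scales $m_Y$ by $\prod_a\theta_a^{n_a(m_Y)}$. So Proposition~\ref{prop:mono} computes the character of $\mathbb Q[Y]_e$, and (P1) gives the standard decomposition
\begin{equation}\label{eq:symsym}
\mathbb Q[Y]_e=\operatorname{Sym}^e(\operatorname{Sym}^2V)\cong\bigoplus_{\lambda\text{ even},\ |\lambda|=2e,\ \ell(\lambda)\le p}\mathbb S_\lambda V.
\end{equation}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:count}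

Fix $p$. The first $p$ rows of $U$ form the block matrix $[\,Y\mid Z\,]$, where $Y$ is symmetric of size $p\times p$ and $Z=(u_{ac})_{a\le p<c\le n}$ is generic: its entries are distinct variables. The minors in $\mathcal F_p$ involve only these rows. A Gr\"obner basis in $\mathbb Q[Y,Z]=\mathbb Q[Y]\otimes\mathbb Q[Z]$ remains one in $\mathbb Q[U]$ by the criterion of Section~\ref{sec:red}, so we work in $\mathbb Q[Y,Z]$. Let $Z_{\le t}$ and $Z_{>t}$ be the first $t$ and the last $n-p-t$ columns of $Z$. For $1\le i\le p$ and $0\le t\le n-p$ put $k_{it}=r(i,p+t)+1$. Let $I_{it}$ be the ideal generated by the minors of size $k_{it}$ of $U_{[i][p+t]}$, and $J_{it}$ the ideal generated by their antidiagonals. Put $I=\sum I_{it}$ and $J=\sum J_{it}$. Then $\mathcal F_p$ generates $I$, and $J\subseteq\operatorname{init}(I)$ by Lemma~\ref{lem:lead}. We must show that $J=\operatorname{init}(I)$.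

Grade $\mathbb Q[Y,Z]$ by the bidegree (degree in $Y$, degree in $Z$). Each minor is homogeneous, because each of its terms has exactly one entry from each of its columns.

\subsection{An upper bound by isotypic components}

Let $\mathrm{GL}_p$ act on $\mathbb Q[Z]=\operatorname{Sym}(V\otimes\mathbb Q^{n-p})$, where $u_{a,p+c}=e_a\otimes e'_c$ and $e'_1,\dots,e'_{n-p}$ is the basis of $\mathbb Q^{n-p}$ with trivial action. Let $\mathrm{GL}_i\subseteq\mathrm{GL}_p$ act on the span of $e_1,\dots,e_i$ and fix the other $e_a$. The point of the next definition is that $\mathbb Q[Y]$ enters only as a representation of $\mathrm{GL}_p$ and can be replaced by any other. For a polynomial representation $W$ of $\mathrm{GL}_p$ put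
\[
E_{it}(W)=\bigl(W\otimes\mathbb Q[Z_{\le t}]\bigr)^{(i,t)}\otimes\mathbb Q[Z_{>t}]\subseteq W\otimes\mathbb Q[Z],\qquad E(W)=\sum_{i,t}E_{it}(W),
\]
where $(\cdot)^{(i,t)}$ is the sum of all $\mathrm{GL}_i$-subrepresentations isomorphic to some $\mathbb S_\nu(\mathbb Q^i)$ with $\ell(\nu)\ge k_{it}$. Each $E_{it}$, and hence $E$, respects isomorphisms and direct sums in $W$; in particular $E(W\otimes W_0)=E(W)\otimes W_0$ for a vector space $W_0$ with trivial action. The subspace $E(W)$ is graded by the degree in $Z$. For $\ell(\lambda)\le p$ let $D_\lambda(d)$ be the dimension of the part of $E(\mathbb S_\lambda V)$ of degree $d$ in $Z$.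

\begin{lemma}\label{lem:upper}
$I\subseteq E(\mathbb Q[Y])$. Hence $\dim I_{(e,d)}\le\sum_\lambda D_\lambda(d)$, the sum over even $\lambda$ with $|\lambda|=2e$ and $\ell(\lambda)\le p$.
\end{lemma}

\begin{proof}
Fix $(i,t)$, and put $k=k_{it}$ and $B=\mathbb Q[Y]\otimes\mathbb Q[Z_{\le t}]$. The bilinear map $\Phi:\mathbb Q^i\times(V\oplus\mathbb Q^t)\to B$ with $\Phi(e_a,e_b)=e_ae_b$ and $\Phi(e_a,e'_c)=e_a\otimes e'_c$ is $\mathrm{GL}_i$-equivariant, and its values on basis vectors are the entries of $U_{[i][p+t]}$. Hence the map
\[
\Lambda^k(\mathbb Q^i)\otimes\Lambda^k(V\oplus\mathbb Q^t)\to B,\qquad (v_1\wedge\dots\wedge v_k)\otimes(v'_1\wedge\dots\wedge v'_k)\mapsto\det\bigl(\Phi(v_s,v'_{s'})\bigr)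
\]
is equivariant, and its image is spanned by the minors of size $k$. The ideal of $B$ generated by these minors is a quotient of $\Lambda^k(\mathbb Q^i)\otimes\Lambda^k(V\oplus\mathbb Q^t)\otimes B$, so it lies in $B^{(i,t)}$ by (P2). Tensoring with $\mathbb Q[Z_{>t}]$ gives $I_{it}\subseteq E_{it}(\mathbb Q[Y])$. The bound follows from \eqref{eq:symsym}.
\end{proof}

This step needs characteristic $0$, for complete reducibility. It also uses $i\le p$, so that $\mathrm{GL}_i$ is a subgroup of $\mathrm{GL}_p$.

\subsection{The generic matrix}

To compute $D_\lambda(d)$ we replace $Y$ by a generic $p\times p$ matrix $X=(x_{ac})$, with $\mathbb Q[X]=\operatorname{Sym}(V\otimes\mathbb Q^p)$ and $V$ attached to the row index. Every $\mathbb S_\lambda V$ occurs in $\mathbb Q[X]$, tagged by a representation of a second group $\mathrm{GL}_p$ acting on the columns, and the inclusion of Lemma~\ref{lem:upper} becomes an equality. We recall the fact behind both statements.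
\begin{itemize}
\item[(P3)] (Cauchy) As a representation of $\mathrm{GL}_i\times\mathrm{GL}_j$, the polynomial ring $\operatorname{Sym}(\mathbb Q^i\otimes\mathbb Q^j)$ in the entries of a generic $i\times j$ matrix is $\bigoplus_\nu\mathbb S_\nu(\mathbb Q^i)\otimes\mathbb S_\nu(\mathbb Q^j)$ over $\ell(\nu)\le\min(i,j)$. The $\nu$-th summand is irreducible. Its vectors fixed by all pairs of upper unitriangular matrices form a line, on which pairs of diagonal matrices act with weight $(\nu,\nu)$.
\end{itemize}
Let $I'_{it}\subseteq\mathbb Q[X,Z]$ be the ideal generated by the minors of size $k_{it}$ of the first $i$ rows of $[\,X\mid Z_{\le t}\,]$. Let $I'=\sum I'_{it}$, and let $J'$ be the ideal generated by the antidiagonals of all these minors. Give $x_{ac}$ the weight $\theta_c$ and each entry of $Z$ the weight $q$. The ideals $I'$ and $J'$ are homogeneous for this grading, and the \emph{Hilbert series} of a homogeneous subspace is the generating function of the dimensions of its graded pieces.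

\begin{lemma}\label{lem:generic}
$I'=E(\mathbb Q[X])$, and the Hilbert series of $I'$ is
\[
\sum_{\ell(\lambda)\le p}s_\lambda(\theta_1,\dots,\theta_p)\sum_{d\ge0}D_\lambda(d)\,q^d.
\]
\end{lemma}

\begin{proof}
Fix $(i,t)$ and put $k=k_{it}$. The proof of Lemma~\ref{lem:upper}, with $\Phi$ the equivariant bilinear map on $\mathbb Q^i\times\mathbb Q^{p+t}$ whose values are the entries of the first $i$ rows of $[\,X\mid Z_{\le t}\,]$, gives $I'_{it}\subseteq E_{it}(\mathbb Q[X])$. For the reverse inclusion write $\mathbb Q[X]\otimes\mathbb Q[Z_{\le t}]=B_1\otimes B_2$, where $B_1=\operatorname{Sym}(\mathbb Q^i\otimes\mathbb Q^{p+t})$ is generated by the entries in the first $i$ rows and $B_2$ by the others. The group $\mathrm{GL}_i$ acts trivially on $B_2$. By (P3), it suffices to show that the ideal $\mathfrak a\subseteq B_1$ generated by the minors of size $k$ contains the $\nu$-th summand when $\ell(\nu)\ge k$. Let $\Delta_s$ be the minor in the first $s$ rows and columns. Upper unitriangular matrices add multiples of earlier rows or columns to later ones, so they fix $\Delta_s$. The product $\prod_s\Delta_s^{\nu_s-\nu_{s+1}}$ is nonzero, fixed, and of weight $(\nu,\nu)$,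 so it lies in the $\nu$-th summand and generates it. It has the factor $\Delta_{\ell(\nu)}$, which lies in $\mathfrak a$ by Laplace expansion. The span of the minors of size $k$ is the image of $\Lambda^k(\mathbb Q^i)\otimes\Lambda^k(\mathbb Q^{p+t})$, so $\mathfrak a$ is stable under $\mathrm{GL}_i\times\mathrm{GL}_{p+t}$ and contains the whole summand. Thus $I'_{it}=E_{it}(\mathbb Q[X])$.

By (P3), $\mathbb Q[X]=\bigoplus_\lambda\mathbb S_\lambda V\otimes\mathbb S_\lambda(\mathbb Q^p)$, so $I'=\bigoplus_\lambda E(\mathbb S_\lambda V)\otimes\mathbb S_\lambda(\mathbb Q^p)$. The grading by $\theta$ is the action of the diagonal matrices of the second $\mathrm{GL}_p$, and $\mathbb S_\lambda(\mathbb Q^p)$ has character $s_\lambda(\theta)$.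
\end{proof}

We now compute the same series by a Gr\"obner basis. An \emph{antidiagonal term order} on the polynomial ring in the entries of a generic matrix is one in which the leading monomial of every minor is its antidiagonal. An example is the lexicographic order with the variables ordered row by row from the top, each row from right to left. For a partial permutation matrix $v$ put $r_v(i,j)=\operatorname{rank}v_{[i][j]}$. Let $I_v^{\mathrm{gen}}$ be the ideal generated by the minors of size $r_v(i,j)+1$ in the corners $[i]\times[j]$ of the generic matrix of the same format as $v$, for all $i,j$, and let $J_v^{\mathrm{gen}}$ be generated by their antidiagonals.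

\begin{theorem}[Knutson--Miller {\cite[Theorem~B]{KM}}; see also {\cite[Ch.~16]{MS}}]\label{thm:KM}
If $v$ is a permutation matrix, the minors that define $I_v^{\mathrm{gen}}$ form a Gr\"obner basis for any antidiagonal term order. So $\operatorname{init}(I_v^{\mathrm{gen}})=J_v^{\mathrm{gen}}$.
\end{theorem}

Our matrix $[\,X\mid Z\,]$ is rectangular, so we extend the statement to partial permutation matrices.

\begin{lemma}\label{lem:partial}
Let $v$ be a $p\times n$ partial permutation matrix. There is a term order with $\operatorname{init}(I_v^{\mathrm{gen}})=J_v^{\mathrm{gen}}$.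
\end{lemma}

\begin{proof}
Let $\rho$ be the rank of $v$ and $N=p+n-\rho$. Extend $v$ to an $N\times N$ permutation matrix $\tilde v$: the $p-\rho$ zero rows of $v$, from top to bottom, receive $1$'s in columns $n+1,\dots,N$, and the $n-\rho$ zero columns, from left to right, receive $1$'s in rows $p+1,\dots,N$. For $i\le p$ and $j\le n$ the conditions for $\tilde v$ are those for $v$. We show that the other conditions add nothing, neither to the ideal of minors nor to the ideal of antidiagonals. Two observations are used: a minor of size $\ge k$ in a corner lies in the ideal of minors of size $k$ in that corner, by Laplace expansion; and an antidiagonal with $\ge k$ cells in a corner is divisible by the antidiagonal of a minor of size $k$ in that corner. Let $a,b\ge1$.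

\emph{Corner $(i,n+b)$ with $i\le p$.} Among the first $i$ rows of $v$ there are $i-r_v(i,n)$ zero rows, so the rank is $r_v(i,n)+\min(b,i-r_v(i,n))$. Either it equals $i$ and there are no minors, or the minors have size $r_v(i,n)+b+1$. At most $b$ of their columns are $>n$. Expansion along these columns gives minors of size $\ge r_v(i,n)+1$ in $[i]\times[n]$, and the antidiagonals have at least $r_v(i,n)+1$ cells in $[i]\times[n]$.

\emph{Corner $(p+a,j)$ with $j\le n$.} This is the previous case with rows and columns exchanged.

\emph{Corner $(p+a,n+b)$.} The $b$ ones in columns $n+1,\dots,n+b$ lie in rows $\le p$, and the $a$ ones in rows $p+1,\dots,p+a$ lie in columns $\le n$. So the rank is $\rho+a+b$. The minors have size $\rho+a+b+1$, with at most $a$ rows $>p$ and at most $b$ columns $>n$. Expansion along these rows and then along these columns gives minors of size $\ge\rho+1$ in $[p]\times[n]$, and the antidiagonals have at least $\rho+1$ cells in $[p]\times[n]$. Here $\rho=r_v(p,n)$.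

So $I_{\tilde v}^{\mathrm{gen}}$ and $J_{\tilde v}^{\mathrm{gen}}$ are generated by the generators of $I_v^{\mathrm{gen}}$ and $J_v^{\mathrm{gen}}$. Restrict an antidiagonal term order from the $N\times N$ matrix to its $p\times n$ corner. Then $J_v^{\mathrm{gen}}\subseteq\operatorname{init}(I_v^{\mathrm{gen}})$. If $0\ne f\in I_v^{\mathrm{gen}}$, then $\operatorname{init}(f)\in J_{\tilde v}^{\mathrm{gen}}$ by Theorem~\ref{thm:KM}, so $\operatorname{init}(f)$ is divisible by a generator of $J_v^{\mathrm{gen}}$.
\end{proof}

\begin{lemma}\label{lem:schubert}
The ideals $I'$ and $J'$ have the same Hilbert series.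
\end{lemma}

\begin{proof}
The ideal $I'$ has no conditions on corners with fewer than $p$ columns, so we cannot use the first $p$ rows of the matrix $\pi$ of Lemma~\ref{lem:rank} as they stand. We move the $1$'s in the first $p$ columns to the left. Let $a_1<\dots<a_h$ be the rows $\le p$ in which $\pi$ has a $1$ in a column $\le p$. Let $v$ be the $p\times n$ partial permutation matrix with $1$'s at $(a_s,s)$ for $1\le s\le h$, and at the cells $(a,c)$ with $a\le p<c$ and $\pi_{ac}=1$. Then $r_v(i,p+t)=r(i,p+t)$ for $t\ge0$. For $j<p$ we have $r_v(i,j)=\#\{s\le j:a_s\le i\}=\min(j,r_v(i,p))$, so the minors of size $r_v(i,j)+1$ in $[i]\times[j]$ either do not exist or are among the minors for the corner $(i,p)$. Hence $I'=I_v^{\mathrm{gen}}$ and $J'=J_v^{\mathrm{gen}}$ for the generic matrix $[\,X\mid Z\,]$. Apply Lemma~\ref{lem:partial} and \eqref{eq:hilb}.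
\end{proof}

It remains to count the monomials in $J'$ by shape. For a monomial $m$ in the entries of a generic matrix, let $\operatorname{word}(m)$ list, column by column from left to right, the row indices of the variables of $m$ in weakly increasing order, with multiplicity.

\begin{lemma}\label{lem:words}
The largest size of a chain in rows $\le i$ whose monomial divides $m$ is $\operatorname{dec}(\operatorname{word}(m)|_{\le i})$.
\end{lemma}

\begin{proof}
A chain read from its last cell to its first has increasing columns and strictly decreasing rows, so it gives a strictly decreasing subsequence. Conversely, the letters from one column increase weakly, so a strictly decreasing subsequence uses each column at most once. It gives a chain whose cells carry distinct variables, each dividing $m$.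
\end{proof}

For a monomial $m_Z$ in the entries of $Z$, let $m_{Z,t}$ be the product of its variables in $Z_{\le t}$. For a semistandard tableau $T$ with entries in $[p]$, call the pair $(T,m_Z)$ \emph{bad} if
\[
\operatorname{dec}\Bigl(\bigl(\operatorname{word}(T)\operatorname{word}(m_{Z,t})\bigr)\big|_{\le i}\Bigr)\ge k_{it}\quad\text{for some }(i,t).
\]
By (K1) and (K2), $\operatorname{word}(T)$ may be replaced here by any Knuth equivalent word.

\begin{proposition}\label{prop:D}
For $\ell(\lambda)\le p$ and $d\ge0$, $D_\lambda(d)$ is the number of bad pairs $(T,m_Z)$ with $\operatorname{sh}T=\lambda$ and $\deg m_Z=d$.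
\end{proposition}

\begin{proof}
Let $m_X$ be a monomial in the entries of $X$. The monomial $m_Xm_Z$ lies in $J'$ if and only if, for some $(i,t)$, it is divisible by the monomial of a chain of size at least $k_{it}$ in $[i]\times[p+t]$. By Lemma~\ref{lem:words} applied to $m_Xm_{Z,t}$, whose word is $\operatorname{word}(m_X)\operatorname{word}(m_{Z,t})$, this says that $(P(\operatorname{word}(m_X)),m_Z)$ is bad. The Robinson--Schensted--Knuth correspondence is a bijection from monomials $m_X$ to pairs $(T,Q)$ of semistandard tableaux of the same shape with entries in $[p]$, in which $T=P(\operatorname{word}(m_X))$ and the number of entries $c$ in $Q$ is the degree of $m_X$ in column $c$. Summing over $Q$, we find that the Hilbert series of $J'$ is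
\[
\sum_{\ell(\lambda)\le p}s_\lambda(\theta_1,\dots,\theta_p)\sum_{d\ge0}q^d\,\#\{(T,m_Z)\text{ bad}:\operatorname{sh}T=\lambda,\ \deg m_Z=d\}.
\]
By Lemma~\ref{lem:schubert} this equals the series of Lemma~\ref{lem:generic}. The $s_\lambda(\theta_1,\dots,\theta_p)$ with $\ell(\lambda)\le p$ are linearly independent, so the coefficients agree.
\end{proof}

\subsection{Return to the symmetric matrix}

\begin{lemma}\label{lem:bad}
A monomial $m_Ym_Z$ lies in $J$ if and only if $(T(m_Y),m_Z)$ is bad.
\end{lemma}

\begin{proof}
Fix $(i,t)$, and put $\gamma_g=\operatorname{dec}(\operatorname{word}(m_{Z,t})|_{\le g})$ for $0\le g\le i$. By Lemma~\ref{lem:words}, $\gamma_g$ is the largest size of a chain in $[g]\times(p,p+t]$ whose monomial divides $m_Z$. In a chain $\alpha\subseteq[i]\times[p+t]$, the cells in columns $>p$ lie in higher rows than the others. If $g$ is the last row they use, with $g=0$ if there are none, the other cells lie in $(g,i]\times[p]$. Conversely, the union of a chain in $[g]\times(p,p+t]$ and a chain in $(g,i]\times[p]$ is a chain. Cells in columns $>p$ carry entries of $Z$ and the others carry entries of $Y$. So the largest size of a chain $\alpha\subseteq[i]\times[p+t]$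 with $u^\alpha\mid m_Ym_Z$ is
\[
\max_{0\le g\le i}\bigl(\rho_{(g,i]}(m_Y)+\gamma_g\bigr),
\]
and $m_Ym_Z\in J_{it}$ if and only if this is at least $k_{it}$. On the other hand, a strictly decreasing subsequence of $\operatorname{word}(T)\operatorname{word}(m_{Z,t})$ takes its larger letters from the first factor, so the longest one with letters $\le i$ has length
\[
\max_{0\le g\le i}\bigl(\operatorname{dec}(\operatorname{word}(T)|_{(g,i]})+\gamma_g\bigr).
\]
For $T=T(m_Y)$ the two maxima agree by Proposition~\ref{prop:mono}.
\end{proof}

The hypothesis $j=p+t\ge p$ is used here: the chains may use all columns of $Y$, which is what Proposition~\ref{prop:mono} measures. The cut $g$ is the reason why that proposition is needed for all intervals $(g,i]$ and not only for initial ones.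

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:upper} and Proposition~\ref{prop:D}, $\dim I_{(e,d)}$ is at most the number of bad pairs $(T,m_Z)$ with $T$ of even shape and size $2e$ and $\deg m_Z=d$. By Proposition~\ref{prop:mono} and Lemma~\ref{lem:bad}, this is the number of monomials of bidegree $(e,d)$ in $J$. With $J\subseteq\operatorname{init}(I)$ and \eqref{eq:hilb} we get
\[
\dim I_{(e,d)}\le\dim J_{(e,d)}\le\dim\operatorname{init}(I)_{(e,d)}=\dim I_{(e,d)}.
\]
So $\operatorname{init}(I)=J$, and $J$ is generated by the leading monomials of $\mathcal F_p$.
\end{proof}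

With the reduction in Section~\ref{sec:red}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CLO}
Cox, Little and O'Shea, \emph{Ideals, Varieties, and Algorithms}.

\bibitem{Fulton}
Fulton, \emph{Young Tableaux}.

\bibitem{KM}
Knutson and Miller, \emph{Gr\"obner geometry of Schubert polynomials}, Ann. of Math. \textbf{161} (2005).

\bibitem{MP}
Eric Marberg and Brendan Pawlowski, \emph{Ideal transition systems}, arXiv:2412.17320 (2024).

\bibitem{MS}
Miller and Sturmfels, \emph{Combinatorial Commutative Algebra}.

\end{thebibliography}
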